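# Compact four-manifolds with parallel Weyl tensor

All manifolds are connected, and manifolds, metrics and tensors are $C^\infty$. Metrics are pseudo-Riemannian, of any signature. We write $R(X,Y)=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]}$, and we use the same symbol for the 2-form $(Z,V)\mapsto g(R(X,Y)Z,V)$. Further, $\mathrm{Ric}(Y,Z)$ is the trace of $X\mapsto R(X,Y)Z$, $s$ is the trace of $\mathrm{Ric}$, and in dimension four $E=\mathrm{Ric}-\frac s4 g$.

## 1. The metrics $h\,dt^2+2\,dt\,ds+2\,dx\,dy$ on a torus

In dimension four the Weyl tensor $W$ is what remains of $R$ after the part determined by $\mathrm{Ric}$ is removed: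
$$R=W-\tfrac12\,E\odot g-\tfrac{s}{24}\,g\odot g,$$
$$(E\odot g)(X,Y,Z,V)=E(X,Z)g(Y,V)-E(X,V)g(Y,Z)+g(X,Z)E(Y,V)-g(X,V)E(Y,Z).$$
A direct contraction shows that $-\frac12E\odot g$ has Ricci tensor $-\frac12(E+E-4E)=E$. If the curvature is constant, equal to $K$, then $R(X,Y)Z=K(g(Y,Z)X-g(X,Z)Y)$ and $s=12K$, and the last term is all of $R$. So the Ricci contraction of $W$ is zero.

**Definition.** A manifold of dimension $n\ge4$ is *conformally symmetric* if $\nabla W=0$. It is *essentially conformally symmetric* (ECS) if moreover $W\ne0$ somewhere and $\nabla R\ne0$ somewhere, that is, if it is neither conformally flat nor locally symmetric. ECS metrics are necessarily indefinite.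

Locally symmetric manifolds satisfy $\nabla W=0$ trivially, and ECS manifolds are the remaining ones with $W\neq 0$. Compact ECS manifolds (without boundary) exist in every dimension $n\ge5$; we take this as quoted. The paper of Andrzej Derdzinski and Ivo Terek, "Corrections of minor misstatements in several papers on ECS manifolds", arXiv:2404.09766 (2024), is the source of the question for today: can a compact ECS manifold have dimension four?

We start with a family in which everything can be computed. Let $h$ be a function of $(t,x,y)$ and, in coordinates $t,s,x,y$, let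
$$g_h=h\,dt^2+2\,dt\,ds+2\,dx\,dy .$$
(In this family $s$ is a coordinate; elsewhere it is the scalar curvature.) Only $g(\partial_t,\partial_t)=h$ varies, so $g(\nabla_{\partial_i}\partial_j,\partial_k)=\frac12(\partial_ig_{jk}+\partial_jg_{ik}-\partial_kg_{ij})$ gives
$$\nabla_{\partial_t}\partial_t=\tfrac12h_t\partial_s-\tfrac12h_y\partial_x-\tfrac12h_x\partial_y,\qquad \nabla_{\partial_t}\partial_x=\nabla_{\partial_x}\partial_t=\tfrac12h_x\partial_s,\qquad \nabla_{\partial_t}\partial_y=\nabla_{\partial_y}\partial_t=\tfrac12h_y\partial_s,$$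
and all other covariant derivatives of coordinate fields vanish. Thus $\partial_s$ is parallel, and so is $dt=g(\partial_s,\cdot)$. Since $dx=g(\partial_y,\cdot)$ and $dy=g(\partial_x,\cdot)$, we have $\nabla dx=\frac12h_y\,dt\otimes dt$ and $\nabla dy=\frac12h_x\,dt\otimes dt$. Hence
$$\omega=dt\wedge dx,\qquad \psi=dt\wedge dy$$
are parallel.

*Curvature.* As $\partial_s$ is parallel, pair symmetry kills every component with an index $s$. Also $R(\partial_x,\partial_y)\partial_x=R(\partial_x,\partial_y)\partial_y=0$ and $R(\partial_x,\partial_y)\partial_t=\nabla_{\partial_x}(\frac12h_y\partial_s)-\nabla_{\partial_y}(\frac12h_x\partial_s)=0$. Finally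
$$R(\partial_x,\partial_t)\partial_t=-\tfrac12h_{xy}\partial_x-\tfrac12h_{xx}\partial_y,\qquad R(\partial_y,\partial_t)\partial_t=-\tfrac12h_{yy}\partial_x-\tfrac12h_{xy}\partial_y .$$
As a 4-tensor, therefore,
$$R=\tfrac12h_{xx}\,\omega\otimes\omega+\tfrac12h_{xy}(\omega\otimes\psi+\psi\otimes\omega)+\tfrac12h_{yy}\,\psi\otimes\psi. \tag{1}$$

*Weyl tensor.* The trace of $X\mapsto R(X,\partial_t)\partial_t$ is $-h_{xy}$. The other components of $\mathrm{Ric}$ vanish, because $R(\cdot,\cdot)\partial_x$ and $R(\cdot,\cdot)\partial_y$ are multiples of $\partial_s$ by (1), and $R(\partial_s,\cdot)=0$. So $E=\mathrm{Ric}=-h_{xy}\,dt^2$, and the scalar curvature is zero since $dt$ is null. If in $dt^2\odot g$ we write $g$ as a sum of terms $p\otimes q$, each of them contributes $(dt\wedge p)\otimes(dt\wedge q)$ (expand both sides). Terms with $p$ or $q$ equal to $dt$ drop out, and $dx\otimes dy+dy\otimes dx$ leaves $\omega\otimes\psi+\psi\otimes\omega$. So $-\frac12E\odot g=\frac12h_{xy}(\omega\otimes\psi+\psi\otimes\omega)$, and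
$$W=\tfrac12h_{xx}\,\omega\otimes\omega+\tfrac12h_{yy}\,\psi\otimes\psi,\qquad \nabla W=\tfrac12dh_{xx}\otimes\omega\otimes\omega+\tfrac12dh_{yy}\otimes\psi\otimes\psi. \tag{2}$$

**A local ECS metric.** On $\mathbb R^4$ take $h=2F(t)xy+x^2$ with $F$ nonconstant. Then $W=\omega\otimes\omega$ is parallel and nonzero, while $\nabla R=F'\,dt\otimes(\omega\otimes\psi+\psi\otimes\omega)$ is not identically zero. So four-dimensional ECS manifolds exist, and the question is about compactness.

**The torus case.** Let $h$ have period $1$ in $t,x,y$, so that $g_h$ lives on $T^4=\mathbb R^4/\mathbb Z^4$. *If $\nabla W=0$, then $W=0$.* Indeed $h_{xx}$ and $h_{yy}$ are constant by (2), and a second derivative of a periodic function that is constant is zero, because it has mean zero. In terms of forms, the reason is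
$$h_{xx}\;dt\wedge dx\wedge ds\wedge dy=d\big(-h_x\,dt\wedge ds\wedge dy\big), \tag{3}$$
so that the coefficient of $W$ on $\omega\otimes\omega$ has integral zero over the torus.

What changes on an arbitrary compact $M$? First, nothing says that $W$ is built from a parallel 2-form such as $\omega$. Second, such a form may exist only locally, or only over $\mathbb C$. Third, and most seriously, the function $h_x$ in (3) is an artifact of coordinates, and we need an object that replaces it. The sections below deal with these three points.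

## 2. What holds on an arbitrary compact four-manifold

**Theorem 1.** Let $(M,g)$ be a connected pseudo-Riemannian 4-manifold, of any signature, with $\nabla W=0$, $W\ne0$ somewhere, and $\nabla R\neq0$ somewhere. Then some finite covering $M'$ of $M$ is orientable with exact volume form. Consequently $M$ is not compact: there is no compact four-dimensional ECS manifold.

With the quoted existence result, compact ECS manifolds exist exactly in dimensions $n\ge5$.

The next two theorems use $\Lambda^2=\Lambda^2T^*M\otimes\mathbb C$ and its self-dual and anti-self-dual subbundles $\Lambda^\pm$, and the parts $W^\pm$ of $W$; these are recalled in Sections 3 and 4. "Null" means $\langle\omega,\omega\rangle=0$.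

**Theorem 2.** Let $(M,g)$ be a compact connected oriented pseudo-Riemannian 4-manifold whose complexified self-dual bundle $\Lambda^+$ has a nonzero parallel null section $\omega$. Then the scalar curvature is zero, $W^+=f\,\omega\otimes\omega$ for a smooth function $f$, and $\int_Mf\,\mathrm{vol}=0$. On $T^4$, with suitable neutral metrics and real $\omega$, every mean-zero periodic function of one coordinate occurs as $f$.

**Theorem 3.** Let $(M,g)$ be a compact connected pseudo-Riemannian 4-manifold with $\nabla W=0$ and $W\neq0$. Then $\nabla R=0$ and the scalar curvature $s$ is a nonzero constant. With $\lambda=-s/12$, each of $W^\pm$ is either $0$ or locally $3\lambda\,(r\otimes r-\frac13\mathrm{Id})$ with $r$ a parallel section of $\Lambda^\pm$, $\langle r,r\rangle=1$. Locally, $g$ is one of: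

* (a) a product of two surface metrics of constant Gauss curvatures $K_1,K_2$, with $K_1+K_2\neq0$;
* (b) (neutral signature) the real part of a holomorphic Riemannian metric of constant curvature $K$ on a complex surface, with $\mathrm{Re}\,K\ne0$;
* (c) a (pseudo-)Kähler or para-Kähler metric of constant (para)holomorphic sectional curvature $s/6\ne0$.

## 3. Complex 2-forms in dimension four

Let $(M,g)$ be oriented, of dimension four, with volume form $\mathrm{vol}$. On $\Lambda^2$ we use the complex-bilinear form
$$\langle a\wedge b,c\wedge d\rangle=g(a,c)g(b,d)-g(a,d)g(b,c),$$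
and $*$ is defined by $\alpha\wedge*\beta=\langle\alpha,\beta\rangle\mathrm{vol}$. On 2-forms $*^2=(-1)^q$, where $q$ is the number of minus signs. Let $\kappa=1$ if $*^2=1$ and $\kappa=i$ if $*^2=-1$ (Lorentz signatures); replacing $\kappa$ by $-\kappa$ is allowed. Then $(\kappa*)^2=1$, and $\Lambda^\pm$ denotes the $\pm1$ eigenbundle of $\kappa*$. Since $g$ and $\mathrm{vol}$ are parallel, so are $\Lambda^\pm$. Reversing the orientation interchanges them. The operator $*$ is symmetric, so $\Lambda^+\perp\Lambda^-$. For $\beta\in\Lambda^\pm$ we have $\beta=\pm\kappa*\beta$, whence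
$$\alpha\wedge\beta=\pm\kappa\,\langle\alpha,\beta\rangle\,\mathrm{vol}\quad(\beta\in\Lambda^\pm,\ \alpha\in\Lambda^2),\qquad \Lambda^+\wedge\Lambda^-=0. \tag{4}$$
Conversely, a 2-form $\beta$ with $\alpha\wedge\beta=\kappa\langle\alpha,\beta\rangle\mathrm{vol}$ for all $\alpha$ lies in $\Lambda^+$.

**Quaternions.** The purpose here is to get the Lie algebra facts by hand. Over $\mathbb C$ choose an orthonormal basis $e_1,\dots,e_4$ with dual basis $e^i$, and write $e^{ij}=e^i\wedge e^j$. As $\mathrm{vol}=c\,e^{1234}$ with $c^2=\langle\mathrm{vol},\mathrm{vol}\rangle=(-1)^q$, we have $(\kappa c)^2=1$, and changing the sign of $e_4$ if needed we get $\kappa\,\mathrm{vol}=e^{1234}$. Then $\kappa*$ exchanges $e^{12}\leftrightarrow e^{34}$, $e^{13}\leftrightarrow e^{42}$, $e^{14}\leftrightarrow e^{23}$, and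
$$\Lambda^\pm=\mathrm{span}\big(I_\pm,J_\pm,K_\pm\big),\qquad I_\pm=e^{12}\pm e^{34},\quad J_\pm=e^{13}\pm e^{42},\quad K_\pm=e^{14}\pm e^{23}.$$
In particular $\Lambda^\pm$ have rank 3, and $I_\pm,J_\pm,K_\pm$ are orthogonal with squares $2$, so $\langle\,,\rangle$ is nondegenerate on each.

Identify a 2-form $\alpha$ with the skew endomorphism given by $g(\alpha X,Y)=\alpha(X,Y)$, so that $e^{ij}$ sends $e_i\mapsto e_j$, $e_j\mapsto-e_i$ and kills the rest. Put $e_1=1$, $e_2=\mathbf i$, $e_3=\mathbf j$, $e_4=\mathbf k$. Reading off the images of the four basis vectors, one sees that $I_+,J_+,K_+$ are left multiplication by $\mathbf i,\mathbf j,\mathbf k$ and $I_-,J_-,K_-$ are right multiplication by $\mathbf i,\mathbf j,\mathbf k$. For instance $I_+$ sends $1\mapsto\mathbf i$, $\mathbf i\mapsto-1$, $\mathbf j\mapsto\mathbf k=\mathbf i\mathbf j$, $\mathbf k\mapsto-\mathbf j=\mathbf i\mathbf k$, and $I_-$ sends $\mathbf j\mapsto-\mathbf k=\mathbf j\mathbf i$, $\mathbf k\mapsto\mathbf j=\mathbf k\mathbf i$. Left and right multiplications commute. So $\Lambda^+$ and $\Lambda^-$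 are commuting Lie algebras, and in each the bracket is, in the basis above, $\pm2$ times the cross product of $\mathbb C^3$. Also $\langle\alpha,\beta\rangle=-\frac12\mathrm{tr}(\alpha\beta)$ (check it on the $e^{ij}$), so $\langle\,,\rangle$ is ad-invariant. We record, for $a,b\in\Lambda^\pm$ (the same sign for both):

* (i) $[a,b]\perp a$ and $[a,b]\perp b$;
* (ii) if $a\neq0$ and $[a,b]=0$, then $b\in\mathbb Ca$ (a cross product in $\mathbb C^3$ vanishes only for dependent vectors);
* (iii) $a^2=-\frac12\langle a,a\rangle\mathrm{Id}$, since $(uI+vJ+wK)^2=-(u^2+v^2+w^2)\mathrm{Id}$ and the square of this vector is $2(u^2+v^2+w^2)$;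
* (iv) a totally null subspace $N\subset\Lambda^\pm$ has dimension at most 1, since $N\subset N^\perp$ and $\dim N+\dim N^\perp=3$.

The bracket is parallel.

**Example.** If $a,b$ are independent and span a totally null plane, then $a\wedge b$ is in $\Lambda^+$ or $\Lambda^-$. Indeed $\langle a\wedge\gamma,a\wedge b\rangle=0$ for all $\gamma$, so $a\wedge\gamma\wedge*(a\wedge b)=0$ for all $\gamma$, so $a\wedge*(a\wedge b)=0$. The same holds for $b$, so $*(a\wedge b)$ is a multiple of $a\wedge b$. For $-dx_0^2+dx_1^2+dx_2^2+dx_3^2$ this applies to $(dx_0+dx_1)\wedge(dx_2+i\,dx_3)$. Complex coefficients cannot be avoided here: $\kappa=\pm i$, and $\kappa*$ has no real eigenvectors.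

**Example: the metrics $g_h$.** Put $e=ds+\frac12h\,dt$, so that $g_h=2\,dt\,e+2\,dx\,dy$. The only nonzero products among $dt,e,dx,dy$ are $g(dt,e)=g(dx,dy)=1$. Orient so that $\kappa\,\mathrm{vol}=dt\wedge dx\wedge e\wedge dy$. Let
$$\omega=dt\wedge dx,\qquad \Omega=\tfrac{i}{\sqrt2}(dx\wedge dy+dt\wedge e),\qquad \sigma=e\wedge dy .$$
They lie in $\Lambda^+$ by the converse stated after (4). Indeed, among the six basis 2-forms $\omega$ has nonzero pairing, and nonzero wedge, only with $\sigma$, and $\langle\omega,\sigma\rangle=1$, $\omega\wedge\sigma=\kappa\,\mathrm{vol}$. For $D=dx\wedge dy+dt\wedge e$ we have $\langle D,dx\wedge dy\rangle=\langle D,dt\wedge e\rangle=-1$ and $D\wedge dx\wedge dy=D\wedge dt\wedge e=-\kappa\,\mathrm{vol}$, while the other four pairings and wedges vanish. Moreover $\omega,\sigma$ are null, $\langle\omega,\sigma\rangle=1=\langle\Omega,\Omega\rangle$, and $\Omega\perp\omega,\sigma$. The form $\psi=dt\wedge dy$ is null by the same pairings, orthogonal to $\omega$, and in $\Lambda^+$ or $\Lambda^-$ by the previous example; as it is not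 a multiple of $\omega$, (iv) puts it in $\Lambda^-$.

## 4. Curvature as a block operator

**Curvature acting on 2-forms.** The induced connection on 2-forms has curvature
$$(R(X,Y)\cdot\alpha)(Z,V)=-\alpha(R(X,Y)Z,V)-\alpha(Z,R(X,Y)V)=g([R(X,Y),\alpha]Z,V),$$
because $\alpha(Z,R(X,Y)V)=g(\alpha Z,R(X,Y)V)=-g(R(X,Y)\alpha Z,V)$. Writing $R(X,Y)^\pm$ for the $\Lambda^\pm$-components of the 2-form $R(X,Y)$, and using that $\Lambda^+$ and $\Lambda^-$ commute,
$$R(X,Y)\cdot\beta=[R(X,Y)^\pm,\beta]\qquad(\beta\in\Lambda^\pm). \tag{5}$$

**The operator $\mathcal R$.** Define $\mathcal R:\Lambda^2\to\Lambda^2$ by $(\mathcal R\alpha)(X,Y)=\langle R(X,Y),\alpha\rangle$. As $\langle\varphi,Z^\flat\wedge V^\flat\rangle=\varphi(Z,V)$ for a 2-form $\varphi$, pair symmetry gives $\mathcal R(Z^\flat\wedge V^\flat)=R(Z,V)$ and shows that $\mathcal R$ is symmetric. For $a\in\Lambda^2$, $a\otimes a$ also denotes the operator $\alpha\mapsto\langle a,\alpha\rangle a$. The claim (Singer–Thorpe) is that, relative to $\Lambda^+\oplus\Lambda^-$,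
$$\mathcal R=\begin{pmatrix}A^++\lambda&B^T\\ B&A^-+\lambda\end{pmatrix},\qquad\lambda=-\frac{s}{12}, \tag{6}$$
where $A^\pm$ are symmetric and trace-free and come from $W$ (they are the operators of $W^\pm$, with $W=W^++W^-$), and $B$ comes from $E$. We check it in the basis of Section 3.

* *Scalar part.* For constant curvature $K$, $R(X,Y)=-K\,X^\flat\wedge Y^\flat$, so $\mathcal R=-K\,\mathrm{Id}$, and $s=12K$. This gives $\lambda\,\mathrm{Id}$.
* *$E$-part.* The term $-\frac12E\odot g$ gives $X^\flat\wedge Y^\flat\mapsto-\frac12\big((EX)^\flat\wedge Y^\flat+X^\flat\wedge(EY)^\flat\big)$. If $E$ is diagonal, $e^{ij}$ is multiplied by $-\frac12(E_{ii}+E_{jj})$. Since $\mathrm{tr}\,E=0$, complementary pairs get opposite factors, so the operator anticommutes with $\kappa*$. Matrices $E$ that are real symmetric trace-free in the basis become diagonal after a real rotation of the basis, which preserves $e^{1234}$. They span all complex symmetric trace-free $E$, and the statement is linear in $E$. So the $E$-part always anticommutes with $\kappa*$ and interchanges $\Lambda^\pm$.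
* *Weyl part $\mathcal W$.* Let $W_{ijkl}=\langle\mathcal We^{ij},e^{kl}\rangle$; then $\sum_jW_{ijkj}=0$. Adding these equations for $i=k=1$ and $i=k=2$ and subtracting those for $3$ and $4$ gives $2W_{1212}=2W_{3434}$, and similarly for the other complementary pairs. If $(i,j,k,l)$ is an even permutation, then $\kappa*e^{ij}=e^{kl}$ and $\kappa*e^{ik}=-e^{jl}$, and the equation $W_{jiki}+W_{jlkl}=0$ gives $\langle\mathcal W(\kappa*e^{ij}),\kappa*e^{ik}\rangle=-W_{kljl}=W_{ijik}$. For odd permutations both signs change. For the pair $e^{ij},\kappa*e^{ij}$ the identity $\langle\mathcal W\kappa*a,\kappa*b\rangle=\langle\mathcal Wa,b\rangle$ is the symmetry of $\mathcal W$. So $\mathcal W$ commutes with $\kappa*$ and preserves $\Lambda^\pm$.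
* *Traces.* Summing the equations with $i=k$ gives $\mathrm{tr}\,\mathcal W=0$. The first Bianchi identity gives $\mathrm{tr}(\mathcal W\,\kappa*)=2(W_{1234}+W_{1342}+W_{1423})=0$. So $\mathrm{tr}\,A^\pm=\frac12\mathrm{tr}(\mathcal W(1\pm\kappa*))=0$.

Since $\Lambda^\pm$ are parallel, $\nabla W=0$ means $\nabla A^+=0$ and $\nabla A^-=0$.

**Example: products of surfaces.** If $e_1,e_2$ span one factor and $e_3,e_4$ the other, then $\mathcal Re^{12}=-K_1e^{12}$, $\mathcal Re^{34}=-K_2e^{34}$, and $\mathcal R$ kills the other $e^{ij}$. So $A^\pm+\lambda$ kills $J_\pm,K_\pm$ and multiplies $I_\pm$ by $-\frac12(K_1+K_2)$. As $s=2(K_1+K_2)$, this factor equals $3\lambda$. Thus $A^\pm+\lambda=3\lambda\,r\otimes r$ with $r=I_\pm/\sqrt2$.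

**Example: the metrics $g_h$.** By (1), $\lambda=0$, $A^+=\frac12h_{xx}\,\omega\otimes\omega$, $A^-=\frac12h_{yy}\,\psi\otimes\psi$, and the mixed term $\frac12h_{xy}$ is the $B$-part.

In both examples $A^++\lambda$ has rank at most one, in the first with $r$ non-null, in the second with $\omega$ null. The next section shows that parallel $W\neq0$ leaves no other possibility.

## 5. The self-dual curvature has rank one

Assume $\nabla W=0$, $W\ne0$, with $M$ oriented and connected. Then $A^\pm$ are parallel and not both zero. Choose the orientation so that $A:=A^+\neq0$; being parallel, $A$ is nonzero everywhere. Put $S=A+\lambda\,\mathrm{Id}$ on $\Lambda^+$. At a point, let $\mathfrak h\subset\Lambda^+$ be the complex span of all $R(X,Y)^+$. By (6),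
$$\mathfrak h=\mathrm{im}(\mathrm{pr}_+\circ\mathcal R)=\mathrm{im}\,S+\mathrm{im}\,B^T .$$
A parallel tensor commutes with curvature: applying $R(X,Y)$ to $A\beta$ and using (5) gives
$$[h,A\beta]=A[h,\beta]\qquad(h\in\mathfrak h,\ \beta\in\Lambda^+). \tag{7}$$

**Lemma 1.** At every point $\dim\mathfrak h=1$, and $S=c\,r\otimes r\neq0$ where $\mathfrak h=\mathbb Cr$. Moreover $c\langle r,r\rangle=3\lambda$, and $\lambda$ is constant on $M$.

**Step 1: elements of $\mathfrak h$ are eigenvectors of $A$.** For $0\ne h\in\mathfrak h$, (7) gives $[h,Ah]=A[h,h]=0$, so $Ah\in\mathbb Ch$ by (ii).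

**Step 2: $\dim\mathfrak h\ge2$ is impossible.** By (iv), $\mathfrak h$ contains a non-null vector $h_0$. The plane $h_0^\perp$ is nondegenerate, so it has a basis of null vectors $n,m$ with $\langle n,m\rangle=1$. By (i), $\mathrm{ad}\,h_0$ preserves $h_0^\perp$. Also $\langle[h_0,n],n\rangle=0$ and $\langle[h_0,m],m\rangle=0$, and $\mathrm{ad}\,h_0$ is skew. Hence $[h_0,n]=\ell n$ and $[h_0,m]=-\ell m$, and $\ell\ne0$ by (ii). So $\mathrm{ad}\,h_0$ has the distinct eigenvalues $0,\ell,-\ell$. By (7), $A$ commutes with $\mathrm{ad}\,h_0$, so $Ah_0=ah_0$, $An=bn$, $Am=b'm$. Symmetry of $A$ gives $b=\langle An,m\rangle=\langle n,Am\rangle=b'$, so $A=b$ on $h_0^\perp$.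

As $\dim\mathfrak h\geq2$ in a three-dimensional space, there is a nonzero $v\in\mathfrak h\cap h_0^\perp$. Then $h_0+v\in\mathfrak h$ is an eigenvector by Step 1, and $A(h_0+v)=ah_0+bv$. So $a=b$, and $A$ is scalar. Being trace-free, $A=0$, a contradiction.

**Step 3: $S\neq0$, so $\dim\mathfrak h=1$.** If $S=0$, then $A=-\lambda\,\mathrm{Id}$ is scalar and trace-free, so $A=0$, a contradiction. Since $\mathrm{im}\,S\subset\mathfrak h$, we get $\mathfrak h\neq0$.

**Step 4: the form of $S$.** As $\mathrm{im}\,S\subset\mathbb Cr$, $S\alpha=\varphi(\alpha)r$ with $\varphi$ linear. Symmetry reads $\varphi(\alpha)\langle r,\beta\rangle=\varphi(\beta)\langle r,\alpha\rangle$. With $\langle r,\beta\rangle=1$ this gives $\varphi=c\langle r,\cdot\rangle$, $c=\varphi(\beta)$.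

**Step 5: $\lambda$ is constant.** Taking traces, $c\langle r,r\rangle=\mathrm{tr}(A+\lambda)=3\lambda$. So
$$\mathrm{tr}\,A^2=\mathrm{tr}(S-\lambda)^2=(c\langle r,r\rangle)^2-2\lambda\cdot3\lambda+3\lambda^2=9\lambda^2-6\lambda^2+3\lambda^2=6\lambda^2 .$$
As $A$ is parallel, $\mathrm{tr}\,A^2$ is constant. So $\lambda^2$ is constant, and hence so is the continuous real function $\lambda$ on the connected manifold $M$. $\square$

The examples of Section 4 are the two branches: $\lambda\ne0$ with $r$ non-null, and $\lambda=0$ with $r$ null.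

## 6. Nonzero scalar curvature forces $\nabla R=0$

We keep the assumptions of Section 5.

**Lemma 2.** If $\lambda\neq0$, then $\nabla R=0$. Moreover, locally, $r$ can be chosen smooth with $\langle r,r\rangle=1$, $\nabla r=0$ and $A=3\lambda(r\otimes r-\frac13\mathrm{Id})$. Then $B^T\beta=\langle\eta,\beta\rangle r$ with $\eta=Br$, and $\nabla\eta=0$.

**Step 1: make $r$ parallel.** Now $\langle r,r\rangle\ne0$; normalize $\langle r,r\rangle=1$, so that $c=3\lambda$ and $P:=r\otimes r=(A+\lambda)/3\lambda$ is parallel. Near a point take a smooth section $\alpha$ of $\Lambda^+$ with $\langle P\alpha,\alpha\rangle\ne0$ and a smooth branch of the square root. Since $P\alpha=\langle r,\alpha\rangle r$ and $\langle P\alpha,\alpha\rangle=\langle r,\alpha\rangle^2$, the section $P\alpha/\sqrt{\langle P\alpha,\alpha\rangle}$ is a smooth choice of $\pm r$. Contracting $\nabla r\otimes r+r\otimes\nabla r=0$ with $r$, and using $\langle\nabla r,r\rangle=\frac12d\langle r,r\rangle=0$, we get $\nabla r=0$.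

**Step 2: describe $B$ by one section $\eta$ of $\Lambda^-$.** Because $\mathrm{im}\,B^T\subset\mathfrak h=\mathbb Cr$, we have $B^T\beta=\langle r,B^T\beta\rangle r=\langle\eta,\beta\rangle r$ with $\eta=Br$. So for a local section $\beta$ of $\Lambda^-$,
$$\langle R(X,Y),\beta\rangle=(\mathcal R\beta)(X,Y)=\big((A^-+\lambda)\beta\big)(X,Y)+\langle\eta,\beta\rangle\,r(X,Y). \tag{8}$$

**Step 3: use the second Bianchi identity to show $\nabla\eta=0$.** Fix a point and a vector of $\Lambda^-$ there, and extend it to a section $\beta$ with $\nabla\beta=0$ at the point. Since $A^-,\lambda,r$ are parallel, differentiating (8) at the point gives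
$$\langle(\nabla_ZR)(X,Y),\beta\rangle=\zeta(Z)\,r(X,Y),\qquad\zeta(Z)=\langle\nabla_Z\eta,\beta\rangle .$$
The cyclic sum over $Z,X,Y$ vanishes, that is, $\zeta\wedge r=0$. If $\zeta\neq0$, choose a complex tangent vector $v$ with $\zeta(v)=1$. Then $0=\iota_v(\zeta\wedge r)=r-\zeta\wedge\iota_vr$, so $r=\zeta\wedge\iota_vr$ and $r\wedge r=0$. But (4) gives $r\wedge r=\kappa\langle r,r\rangle\mathrm{vol}=\kappa\,\mathrm{vol}\neq0$. So $\zeta=0$. The point and $\beta$ were arbitrary, so $\nabla\eta=0$.

**Step 4: conclude.** The blocks $A^\pm+\lambda$, $B^T=\langle\eta,\cdot\rangle r$ and its transpose $B$ are all parallel. So $\nabla\mathcal R=0$, and $\nabla R=0$. $\square$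

## 7. Zero scalar curvature gives a parallel null 2-form

**Lemma 3.** In the setting of Section 5, if $\lambda=0$, then locally $A=\omega\otimes\omega$, where $\omega$ is a smooth nowhere-zero section of $\Lambda^+$, unique up to sign, with $\langle\omega,\omega\rangle=0$ and $\nabla\omega=0$.

*Proof.* Here $A=S=c\,r\otimes r\ne0$, and $c\langle r,r\rangle=3\lambda=0$ gives $\langle r,r\rangle=0$. Near a point choose a smooth section $\alpha$ with $\langle A\alpha,\alpha\rangle\ne0$ and a smooth branch of the square root, and put $\omega=A\alpha/\sqrt{\langle A\alpha,\alpha\rangle}$. As $A\alpha=c\langle r,\alpha\rangle r$ and $\langle A\alpha,\alpha\rangle=c\langle r,\alpha\rangle^2$, we get $\omega\otimes\omega=c\,r\otimes r=A$, and $\omega$ is null, being a multiple of $r$. If $\omega'\otimes\omega'=\omega\otimes\omega$, then $\omega'=\pm\omega$. Finally $\nabla\omega\otimes\omega+\omega\otimes\nabla\omega=0$. Take a local section $\tau$ with $\langle\omega,\tau\rangle=1$. Contracting with $\tau\otimes\tau$ gives $2\langle\nabla\omega,\tau\rangle=0$, and then contracting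 once with $\tau$ gives $\nabla\omega=0$. $\square$

So on an ECS four-manifold, with the right orientation, $W^+$ looks like the $\omega\otimes\omega$ part in Section 1, with coefficient $1$. What we still need is a substitute for the primitive (3).

## 8. A 3-form whose differential is a multiple of $f\,\mathrm{vol}$

**Proposition.** Let $(M,g)$ be an oriented connected pseudo-Riemannian 4-manifold and $\omega$ a nonzero parallel null section of $\Lambda^+$. Then $s=0$ and $A^+=f\,\omega\otimes\omega$ for a smooth (complex-valued) function $f$. On $M$ or on a connected two-fold covering of $M$ there are smooth complex-valued forms $\theta$ (degree 1) and $\sigma$ (degree 2), and a constant $k\neq0$, with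
$$d(\theta\wedge\sigma)=k\kappa f\,\mathrm{vol}. \tag{9}$$

No assumption on $\nabla W$ is made here. Note that $\omega$, being parallel and nonzero, vanishes nowhere.

**Step 1: find the curvature of $\Lambda^+$.** By (5), $0=R(X,Y)\cdot\omega=[R(X,Y)^+,\omega]$. So by (ii) there is a complex 2-form $\mu$ with
$$R(X,Y)^+=\mu(X,Y)\,\omega . \tag{10}$$
The symmetric operator $A^++\lambda$ therefore has image in $\mathbb C\omega$, and as in Step 4 of Lemma 1, $A^++\lambda=f\,\omega\otimes\omega$. The trace gives $3\lambda=f\langle\omega,\omega\rangle=0$. So $s=0$ and $A^+=f\,\omega\otimes\omega$. The function $f$ is smooth, because $f=\langle A^+\tau,\tau\rangle$ for any smooth local section $\tau$ of $\Lambda^+$ with $\langle\omega,\tau\rangle=1$.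

**The first thing to try: characteristic forms.** To turn a curvature quantity into an integral that compactness controls, one would reach for Chern–Weil forms of the bundle $\Lambda^+$. By (5) and (10) its curvature is $\mu\otimes\mathrm{ad}\,\omega$, and $\mathrm{ad}\,\omega$ is nilpotent. To see this, complete $\omega$ at a point to a basis $\omega,\Omega,\sigma$ with $\sigma$ null, $\langle\Omega,\Omega\rangle=\langle\omega,\sigma\rangle=1$ and $\Omega\perp\omega,\sigma$. By (i), $[\omega,\Omega]$ is a multiple of $\omega$ and $[\omega,\sigma]$ is a multiple of $\Omega$. So $\mathrm{tr}(\mathrm{ad}\,\omega)^j=0$ for $j\ge1$, and the forms $\mathrm{tr}\big((\mathrm{ad}\,\omega)^j\big)\,\mu^{\wedge j}$ vanish identically, whatever $f$ is. The method stops exactly here: an invariant polynomial of a nilpotent curvature does not see $f$.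

The number $f$ is in the curvature all the same: it is the coefficient of $\mu\wedge\sigma$, where $\sigma$ is a section dual to $\omega$. This is not a characteristic form, since $\sigma$ has to be chosen and is not parallel. The idea is that a connection which fixes $\omega$ is described by a single 1-form $\theta$ in a suitable frame $(\omega,\Omega,\sigma)$. Then $\mu$ is, up to a constant, $d\theta$, and the error caused by $d\sigma$ contains the factor $\theta\wedge\theta=0$.

**Step 2: choose the frame globally.** The bundle $\omega^\perp\subset\Lambda^+$ has rank 2 and contains $\omega$, and the radical of $\langle\,,\rangle$ on it is $\mathbb C\omega$. So the complex line bundle $\omega^\perp/\mathbb C\omega$ inherits a nondegenerate quadratic form. Its vectors of square $1$ form a two-fold covering of $M$. If this covering is disconnected, it has a global section. If it is connected, we pass to it, and the pulled-back covering has a tautological section. Either way one vector of square 1 is selected continuously, hence smoothly. The sections $\Omega$ of $\omega^\perp$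 that represent the selected class satisfy $\langle\Omega,\Omega\rangle=1$ and are the sections of an affine bundle modelled on $\mathbb C\omega$. So a global smooth $\Omega$ exists, by a partition of unity. The plane bundle $\Omega^\perp$ is nondegenerate and contains the null section $\omega$. Hence there is a unique $\sigma$ with
$$\langle\sigma,\sigma\rangle=\langle\sigma,\Omega\rangle=0,\qquad\langle\sigma,\omega\rangle=1 .$$
It is smooth: $\sigma=\tau-\frac12\langle\tau,\tau\rangle\omega$ for any smooth local section $\tau$ of $\Omega^\perp$ with $\langle\tau,\omega\rangle=1$. Every $v\in\Lambda^+$ is $v=\langle v,\sigma\rangle\omega+\langle v,\Omega\rangle\Omega+\langle v,\omega\rangle\sigma$.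

**Step 3: compute the connection in this frame.** Since $\nabla\omega=0$, $\langle\nabla\Omega,\omega\rangle=-\langle\Omega,\nabla\omega\rangle=0$, and $\langle\nabla\Omega,\Omega\rangle=0$. So $\nabla\Omega=\theta\otimes\omega$ for a 1-form $\theta$. Likewise $\langle\nabla\sigma,\omega\rangle=0$, $\langle\nabla\sigma,\sigma\rangle=0$ and $\langle\nabla\sigma,\Omega\rangle=-\langle\sigma,\nabla\Omega\rangle=-\theta$. So
$$\nabla\omega=0,\qquad\nabla\Omega=\theta\otimes\omega,\qquad\nabla\sigma=-\theta\otimes\Omega . \tag{11}$$

**Step 4: differentiate $\theta\wedge\sigma$.** As $\nabla$ is torsion-free, $d\sigma$ is the antisymmetrization of $\nabla\sigma$, that is, $d\sigma=-\theta\wedge\Omega$. Therefore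
$$d(\theta\wedge\sigma)=d\theta\wedge\sigma-\theta\wedge d\sigma=d\theta\wedge\sigma+\theta\wedge\theta\wedge\Omega=d\theta\wedge\sigma . \tag{12}$$

**Step 5: compute $d\theta$.** By (i), $[\omega,\Omega]\perp\omega,\Omega$, so $[\omega,\Omega]=k\omega$, and $k\ne0$ by (ii). The bracket is parallel, so applying $\nabla$ and (11), $dk\otimes\omega=[\omega,\nabla\Omega]=\theta\otimes[\omega,\omega]=0$: $k$ is constant. From (11),
$$R(X,Y)\cdot\Omega=\nabla_X(\theta(Y)\omega)-\nabla_Y(\theta(X)\omega)-\theta([X,Y])\omega=d\theta(X,Y)\,\omega,$$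
while (5) and (10) give $R(X,Y)\cdot\Omega=\mu(X,Y)[\omega,\Omega]=k\,\mu(X,Y)\,\omega$. So $d\theta=k\mu$. Pairing (10) with $\sigma$ gives $\mu(X,Y)=\langle R(X,Y)^+,\sigma\rangle=\langle R(X,Y),\sigma\rangle=(\mathcal R\sigma)(X,Y)$. Hence
$$d\theta=k\,\mathcal R\sigma . \tag{13}$$

**Step 6: conclude.** The form $\mathcal R\sigma$ has a $\Lambda^+$-component $A^+\sigma$ (as $\lambda=0$) and a $\Lambda^-$-component $B\sigma$. The second carries the Ricci tensor and is removed by $\Lambda^-\wedge\sigma=0$. In formulas, by (12), (13) and (4) with $\sigma\in\Lambda^+$,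
$$d(\theta\wedge\sigma)=k\,\mathcal R\sigma\wedge\sigma=k\kappa\,\langle\mathcal R\sigma,\sigma\rangle\,\mathrm{vol}=k\kappa\,\langle A^+\sigma,\sigma\rangle\,\mathrm{vol}=k\kappa f\,\langle\omega,\sigma\rangle^2\,\mathrm{vol}=k\kappa f\,\mathrm{vol}.\qquad\square$$

**Check on $g_h$.** Use $\omega,\Omega,\sigma$ from the example in Section 3. Since $e=g(\partial_t-\frac12h\partial_s,\cdot)$, the derivatives in Section 1 give $\nabla e=-\frac12dt\otimes(h_x\,dx+h_y\,dy)$. With $\nabla dx=\frac12h_y\,dt\otimes dt$ and $\nabla dy=\frac12h_x\,dt\otimes dt$,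
$$\nabla\Omega=\tfrac i{\sqrt2}\,dt\otimes\big(\tfrac12h_y\,dt\wedge dy+\tfrac12h_x\,dx\wedge dt-\tfrac12dt\wedge(h_x\,dx+h_y\,dy)\big)=-\tfrac i{\sqrt2}\,h_x\,dt\otimes\omega .$$
So $\theta=-\frac i{\sqrt2}h_x\,dt$, and $\theta\wedge\sigma=\frac i{\sqrt2}\big(-h_x\,dt\wedge ds\wedge dy\big)$: this is the primitive in (3), up to a constant. Also $d\theta=\frac i{\sqrt2}(h_{xx}\,\omega+h_{xy}\,\psi)$, and the Ricci term disappears on wedging with $\sigma$ because $\psi\wedge\sigma=dt\wedge dy\wedge e\wedge dy=0$. Finally $d(\theta\wedge\sigma)=\frac i{\sqrt2}h_{xx}\,dt\wedge dx\wedge ds\wedge dy=i\sqrt2\,f\,\kappa\,\mathrm{vol}$ with $f=\frac12h_{xx}$, so (9) holds with $k=i\sqrt2$.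

## 9. Proof of Theorem 1: an exact volume form on a finite covering

**Step 1: orientation.** If $M$ is nonorientable, pass to the connected two-fold orientation covering; the hypotheses persist. Orient so that $A=A^+\ne0$.

**Step 2: $\lambda=0$.** By Lemma 1, $\lambda$ is constant. Since $\nabla R\neq0$ somewhere, Lemma 2 excludes $\lambda\neq0$. So Lemma 3 applies.

**Step 3: make $\omega$ global.** The two local choices $\pm\omega$ of Lemma 3 form a two-fold covering of the manifold. On a connected component of it, which is a covering of degree one or two, $\omega$ is globally defined, parallel and null, with $A=\omega\otimes\omega$.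

**Step 4: apply the Proposition with $f=1$.** After at most one more two-fold covering we reach a connected covering $M'$ of $M$, of degree at most $8$, on which
$$\mathrm{vol}=d\big((k\kappa)^{-1}\,\theta\wedge\sigma\big).$$
As $\mathrm{vol}$ is real, the real part of this equation exhibits it as the differential of a real 3-form.

**Step 5: Stokes.** If $M$ were compact, $M'$ would be a compact oriented manifold without boundary, and $0=\int_{M'}\mathrm{vol}\neq0$, a contradiction. $\blacksquare$

So no compact connected ECS manifold of dimension four exists, in any signature. The hypothesis $\nabla R\neq0$ was used only in Step 2.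

## 10. Proof of Theorem 2: the integral of $f$ vanishes

The equalities $s=0$ and $W^+=f\,\omega\otimes\omega$ are in the Proposition. If $\theta,\sigma$ live on $M$, integrate (9) over $M$. If they live on a two-fold covering of $M$, that covering is compact, and the integral of the pullback of $f\,\mathrm{vol}$ over it is $2\int_Mf\,\mathrm{vol}$. Since $k\kappa\ne0$, in both cases $\int_Mf\,\mathrm{vol}=0$.

For the examples, take $g_h$ on $T^4$ with $h=a(x)$ periodic and real, that is, $g=a(x)\,dt^2+2\,dt\,ds+2\,dx\,dy$. The signature is neutral, $\omega=dt\wedge dx$ is real, parallel and null, and with the orientation chosen in Section 3 it is a section of $\Lambda^+$. By (1), $\mathcal R=\frac12a''\,\omega\otimes\omega$. As $s=0$, $W^+$ is given by $\mathcal R|_{\Lambda^+}$, and $f=\frac12a''(x)$. Conversely, let $f$ be a mean-zero periodic function of $x$. It has a periodic primitive, which may be chosen with mean zero, and that function has a periodic primitive in turn. So $2f=a''$ with $a$ periodic, and $f$ occurs. $\blacksquare$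

## 11. Proof of Theorem 3: constancy of $s$, and the models

We first recall the notions in the statement. A metric is *(pseudo-)Kähler* if there is a parallel skew endomorphism $J$ with $J^2=-\mathrm{Id}$, and *para-Kähler* if there is one with $J^2=\mathrm{Id}$. For example $2\,dx_1dy_1+2\,dx_2dy_2$ with $J=1$ on the $\partial_{x_j}$ and $J=-1$ on the $\partial_{y_j}$ is para-Kähler: $g(J\partial_{x_1},\partial_{y_1})=1=-g(\partial_{x_1},J\partial_{y_1})$. The (para)holomorphic sectional curvature is the sectional curvature of nondegenerate planes $\mathrm{span}(X,JX)$. A *holomorphic Riemannian metric* on a complex surface is a symmetric nondegenerate complex-bilinear form on the tangent spaces with holomorphic coefficients, such as $dz_1^2+dz_2^2$, whose real part with $z_j=x_j+iy_j$ is the neutral metric $dx_1^2-dy_1^2+dx_2^2-dy_2^2$.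

**Step 1: $s$ is a nonzero constant and $\nabla R=0$.** Pass to the orientation covering if needed and orient so that $A^+\neq0$. By Lemma 1, $\lambda$ is constant. If $\lambda=0$, then Lemma 3, the covering of Section 9, Step 3, and the Proposition with $f=1$ make the volume form of a compact finite covering exact, contradicting Stokes' theorem. So $\lambda\ne0$ and $s=-12\lambda$ is a nonzero constant. Lemma 2 gives $\nabla R=0$. Applied to each orientation for which the relevant $A^\pm$ is nonzero, it also gives the stated form of $W^\pm$. All remaining claims are local.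

**Step 2: reality.** This step tells us which endomorphisms are real. If the signature is not Lorentzian, $\kappa=\pm1$, so $\Lambda^\pm$ and $A^\pm$ are complexifications of real objects. Then $r\otimes r=(A^\pm+\lambda)/3\lambda$ is real, so $\bar r=\pm r$: $r$ is real or purely imaginary. In Lorentz signatures $\kappa=\pm i$, so complex conjugation interchanges $\Lambda^\pm$, and as $W$ is real, $A^-=\overline{A^+}$. In all cases a section $r$ of $\Lambda^\pm$ with $\langle r,r\rangle=1$ satisfies $r^2=-\frac12\mathrm{Id}$ by (iii).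

**Step 3: both $W^\pm\ne0$; the endomorphism $P$.** Let $r^\pm$ be local parallel unit sections of $\Lambda^\pm$, and $P=2r^+r^-$. The skew endomorphisms $r^\pm$ commute, so $P$ is $g$-symmetric. It is parallel, $P^2=4\cdot\frac14\mathrm{Id}=\mathrm{Id}$, and $\mathrm{tr}\,P=-4\langle r^+,r^-\rangle=0$. In Lorentz signatures $r^-\otimes r^-=\overline{r^+}\otimes\overline{r^+}$, so $r^-=\pm\overline{r^+}$ and $\overline P=2\,\overline{r^+}\,\overline{r^-}=2r^-r^+=P$: $P$ is real. In the other signatures $P$ is real or purely imaginary by Step 2.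

**Step 4: $P$ real gives (a).** The $\pm1$ eigenbundles of $P$ are parallel, orthogonal and of rank 2. So $g$ is locally a product of two surface metrics (local de Rham decomposition). Each has constant Gauss curvature because $\nabla R=0$. Finally $s=2(K_1+K_2)$, so $K_1+K_2\neq0$.

**Step 5: $P=iQ$ with $Q$ real gives (b).** Now $Q^2=-\mathrm{Id}$, $\nabla Q=0$, $\mathrm{tr}\,Q=0$ and $Q$ is $g$-symmetric. So $g(QX,QY)=g(X,Q^2Y)=-g(X,Y)$. Thus $Q$ maps positive subspaces to negative ones and vice versa, and the signature is neutral. Since $Q$ is parallel for a torsion-free connection, its Nijenhuis tensor vanishes, and $Q$ is an integrable complex structure (Newlander–Nirenberg). Put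
$$g^c=g-i\,g(Q\cdot,\cdot),\qquad \mathrm{Re}\,g^c=g .$$
It is symmetric, nondegenerate (its real part is $g$) and parallel. Also $g^c(QX,Y)=g(QX,Y)+i\,g(X,Y)=i\,g^c(X,Y)$, so it is complex-bilinear for $Q$.

*$g^c$ is holomorphic.* If $X$ is a holomorphic vector field, $[X,QZ]=Q[X,Z]$, so $\nabla_{QZ}X=\nabla_X(QZ)-[X,QZ]=Q\nabla_XZ-Q[X,Z]=Q\nabla_ZX$. For holomorphic $X,Y$ this gives $d(g^c(X,Y))(QZ)=i\,d(g^c(X,Y))(Z)$, which are the Cauchy–Riemann equations.

*$R$ is complex-multilinear.* In holomorphic coordinates let $\Gamma^l_{jk}$ be the (holomorphic) Christoffel symbols of $g^c$. The real connection $D$ given by $(D_XY)^l=dY^l(X)+\Gamma^l_{jk}X^jY^k$, in terms of complex components, is torsion-free and preserves $g^c$, as the coefficients of $g^c$ are holomorphic. So it preserves $g=\mathrm{Re}\,g^c$, and $D=\nabla$. Its connection forms $\Gamma^l_{jk}\,dz^j$ have holomorphic coefficients, so its curvature forms have type $(2,0)$ and take values in complex-linear endomorphisms.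

*Constant curvature.* The tensor $g^c(R(X,Y)Z,V)$ is complex-multilinear, skew in $X,Y$, and skew in $Z,V$ because $\nabla g^c=0$. In complex dimension two, skew complex-bilinear forms are unique up to a factor. So $R(X,Y)Z=K\big(g^c(Y,Z)X-g^c(X,Z)Y\big)$ with a complex function $K$, complex scalars acting through $Q$. Since $R$, $g^c$ and $Q$ are parallel, $K$ is constant.

*The sign condition.* The complex trace of $X\mapsto R(X,Y)Z$ is $K(2-1)g^c(Y,Z)=K\,g^c(Y,Z)$, and the real trace is twice its real part. So
$$\mathrm{Ric}=2\,\mathrm{Re}(K\,g^c)=2\,\mathrm{Re}K\;g+2\,\mathrm{Im}K\;g(Q\cdot,\cdot),\qquad s=8\,\mathrm{Re}\,K+2\,\mathrm{Im}K\;\mathrm{tr}\,Q=8\,\mathrm{Re}\,K .$$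
As $s\neq0$, $\mathrm{Re}\,K\ne0$. This is (b).

**Step 6: exactly one of $W^\pm$ nonzero; the curvature operator.** Reversing the orientation if necessary, let $W^+\ne0=W^-$. The signature is not Lorentzian, since there $A^-=\overline{A^+}$. As $A^-+\lambda=\lambda\,\mathrm{Id}$ with $\lambda\neq0$, the span of the $R(X,Y)^-$, which is $\mathrm{im}\,B+\mathrm{im}(A^-+\lambda)$, is all of $\Lambda^-$. By Lemma 2, $\nabla\eta=0$, so (5) gives $[R(X,Y)^-,\eta]=0$ for all $X,Y$. Thus $\eta$ centralizes $\Lambda^-$, and $\eta=0$ by (ii). So $B=0$ and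
$$\mathcal R=3\lambda\,r\otimes r\ \text{ on }\Lambda^+,\qquad\mathcal R=\lambda\,\mathrm{Id}\ \text{ on }\Lambda^- . \tag{14}$$

**Step 7: the parallel structure $J$.** If $r$ is real put $J=\sqrt2\,r$; if $r$ is imaginary put $J=-i\sqrt2\,r$. Then $J$ is a real parallel skew endomorphism with $J^2=\varepsilon\,\mathrm{Id}$, where $\varepsilon=-1$, respectively $\varepsilon=+1$. So $g$ is (pseudo-)Kähler, respectively para-Kähler. Note that $g(JX,JY)=-\varepsilon\,g(X,Y)$ and $g(X,JX)=0$.

**Step 8: the sectional curvature of $\mathrm{span}(X,JX)$.** Let $u=X^\flat\wedge(JX)^\flat$. Then $\langle u,u\rangle=g(X,X)g(JX,JX)=-\varepsilon\,g(X,X)^2$, so the plane is nondegenerate exactly when $g(X,X)\neq0$, which we assume. As an endomorphism, $uY=g(X,Y)JX-g(JX,Y)X$. So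
$$uJY=g(X,JY)JX-g(JX,JY)X=-g(JX,Y)JX+\varepsilon\,g(X,Y)X,$$
$$JuY=\varepsilon\,g(X,Y)X-g(JX,Y)JX .$$
Hence $[u,J]=0$, so $[u^+,r]=0$, and $u^+\in\mathbb Cr$ by (ii). By (14), $\mathcal Ru^+=3\lambda u^+$. As $u\wedge u=0$, (4) gives $\langle u^+,u^+\rangle=\langle u^-,u^-\rangle=\frac12\langle u,u\rangle$. Therefore
$$\langle\mathcal Ru,u\rangle=\tfrac12(3\lambda+\lambda)\langle u,u\rangle=2\lambda\,\langle u,u\rangle .$$
On the other hand $\langle\mathcal Ru,u\rangle=g(R(X,JX)X,JX)=-g(R(X,JX)JX,X)$. So the sectional curvature $g(R(X,JX)JX,X)/\langle u,u\rangle$ of every nondegenerate plane $\mathrm{span}(X,JX)$ equals $-2\lambda=s/6\neq0$. This is (c). $\blacksquare$
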